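# Holes in the Support of Weight Modules over Affine Kac–Moody Algebras

## 1. Four modules over $\widehat{\mathfrak{sl}}_2$

Let $e,h,f$ be the usual basis of $\mathfrak{sl}_2$ and let
$$\mathfrak g=\mathfrak{sl}_2\otimes\mathbb C[t^{\pm1}]\oplus\mathbb Cc\oplus\mathbb Cd .$$
Here $c$ is central, $[d,x\otimes t^k]=k\,x\otimes t^k$, and $[x\otimes t^k,y\otimes t^l]$ is $[x,y]\otimes t^{k+l}$, plus $k\operatorname{tr}(xy)\,c$ when $k+l=0$. The Cartan subalgebra is $\mathfrak h=\mathbb Ch\oplus\mathbb Cc\oplus\mathbb Cd$. Let $\alpha,\delta\in\mathfrak h^*$ vanish on $c$, with $\alpha(h)=2$, $\alpha(d)=0$, $\delta(h)=0$, $\delta(d)=1$. The root vectors are $e\otimes t^k$ of root $\alpha+k\delta$, $f\otimes t^k$ of root $-\alpha+k\delta$, and $h\otimes t^k$ of root $k\delta$ with $k\neq0$. The roots generate the lattice $Q=\mathbb Z\alpha+\mathbb Z\delta$.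

Let $S$ be an $\mathfrak{sl}_2$-module with a basis of $h$-eigenvectors. The loop module $S\otimes\mathbb C[t^{\pm1}]$ has $(x\otimes t^k)(s\otimes t^j)=xs\otimes t^{j+k}$, $c=0$ and $d=t\frac{d}{dt}$. Here are three choices of $S$, and a fourth module of another kind.

**Module 1.** Take $S=\mathbb C^2$ with basis $v_+,v_-$. The weights of the loop module are $\pm\frac12\alpha+j\delta$, $j\in\mathbb Z$: two columns in the coset $\frac12\alpha+Q$, with all the other columns empty. The vectors $v_+\otimes t^j$ are killed by every $e\otimes t^k$, $k\in\mathbb Z$.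

**Module 2.** Take $S$ with basis $v_i$, $i\ge0$, and
$$hv_i=(-1-2i)v_i,\qquad fv_i=v_{i+1},\qquad ev_i=-i^2v_{i-1}.$$
The only relation to check is $(ef-fe)v_i=(-(i+1)^2+i^2)v_i=(-1-2i)v_i$. The loop module has one-dimensional weight spaces, and its weights fill the half-plane $\lambda-i\alpha+j\delta$, $i\ge 0$, $j\in\mathbb Z$. It is irreducible: a nonzero submodule contains some $v_i\otimes t^j$, hence $v_0\otimes t^j$ (apply $e\otimes1$ repeatedly), hence $v_1\otimes t^{j+k}$ for all $k$ (apply $f\otimes t^k$), hence everything. Again $v_0\otimes t^j$ is killed by all $e\otimes t^k$.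

**Module 3.** Take $S$ with basis $u_i$, $i\in\mathbb Z$, and
$$hu_i=(\tfrac12+2i)u_i,\qquad fu_i=u_{i-1},\qquad eu_i=c_iu_{i+1},\qquad c_i=\sqrt2-\tfrac i2-i(i+1).$$
Here $(ef-fe)u_i=(c_{i-1}-c_i)u_i=(\frac12+2i)u_i$, as required, and no $c_i$ vanishes because $\sqrt2$ is irrational. The weights of the loop module fill a whole coset $\lambda+Q$, and weight spaces are one-dimensional. It is irreducible, because each basis vector $u_i\otimes t^j$ can be moved to any other one by the $e\otimes t^k$ and $f\otimes t^k$. Every root vector acts injectively: $e\otimes t^k$ and $f\otimes t^k$ clearly, and $h\otimes t^k$ because $\frac12+2i\ne0$. So no nonzero vector is killed by even one root vector.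

**Module 4.** Let $M(\lambda)$ be an irreducible Verma module; it exists for generic $\lambda$ (Kac–Kazhdan, Adv. Math. 34 (1979)). With $\alpha_1=\alpha$ and $\alpha_0=\delta-\alpha$ its weights are $\lambda-a\alpha_1-b\alpha_0$, $a,b\ge0$. The highest weight vector is killed by $e\otimes t^k$ for $k\ge0$ and by $f\otimes t^k$, $h\otimes t^k$ for $k>0$.

The three modules with holes in the support contain a nonzero vector killed by "half" of the algebra, although the half is different for Modules 1 and 2 than for Module 4. The module without holes contains no such vector. Is this always so? Does a hole in the support of an irreducible module force a vector killed by the nilradical of some parabolic subalgebra, and conversely?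

## 2. Density, cuspidality, and Theorem A

From now on $\mathfrak g$ is any affine Kac–Moody algebra, twisted or untwisted, with Cartan subalgebra $\mathfrak h$ (containing $d$), root system $\Delta$, center $\mathbb Cc$ and root spaces $\mathfrak g_\alpha$, so that $\mathfrak g=\mathfrak h\oplus\bigoplus_{\alpha\in\Delta}\mathfrak g_\alpha$. Let $Q\subset\mathfrak h^*$ be the subgroup generated by $\Delta$.

**Definition (weight modules).** A $\mathfrak g$-module $V$ is a weight module if $V=\bigoplus_{\lambda\in\mathfrak h^*}V_\lambda$ with $V_\lambda=\{v: hv=\lambda(h)v\ \text{for all } h\in\mathfrak h\}$. Its support is $\operatorname{supp}V=\{\lambda:V_\lambda\ne0\}$. Weight modules are assumed to have countable dimension, but the proof never uses this. (For an irreducible module it is automatic: $V=U(\mathfrak g)v$, and $U(\mathfrak g)$ has countable dimension.)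

If $V$ is irreducible, then $V=U(\mathfrak g)v$ for a weight vector $v$, so $\operatorname{supp}V$ lies in one coset $\lambda+Q$.

**Definition (dense).** An irreducible weight module is dense if $\operatorname{supp}V$ is a full coset $\lambda+Q$, and non-dense if $\operatorname{supp}V\subsetneq\lambda+Q$.

**Definition (parabolic subsets).** A subset $P\subseteq\Delta$ is parabolic if it is closed ($\alpha,\beta\in P$ and $\alpha+\beta\in\Delta$ imply $\alpha+\beta\in P$) and $P\cup(-P)=\Delta$. It gives the parabolic subalgebra $\mathfrak p=\mathfrak h\oplus\bigoplus_{\alpha\in P}\mathfrak g_\alpha$, the Levi subalgebra $\mathfrak l=\mathfrak h\oplus\bigoplus_{\alpha\in P\cap(-P)}\mathfrak g_\alpha$ and the nilradical $\mathfrak u=\bigoplus_{\alpha\in P\setminus(-P)}\mathfrak g_\alpha$, with $\mathfrak p=\mathfrak l\oplus\mathfrak u$. It is proper if $P\ne\Delta$. Non-standard $P$ are allowed, and $\mathfrak l$ may be infinite-dimensional.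

For $\widehat{\mathfrak{sl}}_2$, three examples are the set of positive roots $\Delta^+$ with $\mathfrak l=\mathfrak h$; the set $\{\alpha+k\delta:k\in\mathbb Z\}\cup\{k\delta:k\ne0\}$, whose Levi subalgebra $\mathfrak h\oplus\bigoplus_{k\neq0}\mathbb C\,h\otimes t^k$ is infinite-dimensional; and $\{\alpha+k\delta:k\in\mathbb Z\}\cup\{k\delta:k>0\}$ with $\mathfrak l=\mathfrak h$. Closedness of the last two holds because a sum of two roots over $\alpha$ is never a root.

**Definition (cuspidal).** For an irreducible weight $\mathfrak l$-module $N$, let $\mathfrak u$ act by $0$ on $N$ and put $M_{\mathfrak p}(N)=U(\mathfrak g)\otimes_{U(\mathfrak p)}N$. An irreducible weight $\mathfrak g$-module is cuspidal if it is not a quotient of any $M_{\mathfrak p}(N)$ with $\mathfrak p$ proper.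

Module 3 is cuspidal by direct inspection. If it were a quotient of $M_{\mathfrak p}(N)$, the image of $1\otimes N$ would be nonzero (it generates) and killed by $\mathfrak u$. Since $P\ne\Delta$, some root lies outside $P$, so its negative lies in $P\setminus(-P)$ and $\mathfrak u$ contains a root vector. But no root vector kills a nonzero vector.

**Theorem A (Futorny's conjecture).** Let $\mathfrak g$ be any affine Kac–Moody algebra. An irreducible weight $\mathfrak g$-module is dense if and only if it is cuspidal.

The statement appears as a pending conjecture in Thomas Bunke, "On the Support of Weight Modules for Affine Kac-Moody-Algebras", arXiv:1711.04843 (2017), where it is confirmed for $A_2^{(1)}$, $A_3^{(1)}$ and $A_4^{(1)}$.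

## 3. Affine root systems and the two kinds of half-spaces

Write $\Delta=\Delta^{re}\sqcup\{k\delta:k\ne0\}$. Let $(\cdot,\cdot)$ be the standard nondegenerate $W$-invariant form on $\mathfrak h^*$, positive on real roots. For real $\alpha$ put $\langle\mu,\alpha^\vee\rangle=2(\mu,\alpha)/(\alpha,\alpha)$ and $s_\alpha\mu=\mu-\langle\mu,\alpha^\vee\rangle\alpha$. A *base* of $\Delta$ is a set $\pm w\Pi_0$ with $w\in W$ and $\Pi_0$ the standard base; $\Delta^+(\Pi)$ denotes the corresponding positive roots. The reflections in the elements of any base generate $W$. The following facts are in V. Kac, *Infinite dimensional Lie algebras*, 3rd ed., Ch. 1, 3–6.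

**(K1)** For real $\alpha$: $\dim\mathfrak g_\alpha=1$; $\operatorname{ad}e_\alpha$ is locally nilpotent; suitably scaled $e_{\pm\alpha}$ generate an $\mathfrak{sl}_2$ with Cartan element $\alpha^\vee$; and $\langle Q,\alpha^\vee\rangle\subset\mathbb Z$. If $\gamma\in\Delta$ and $\langle\gamma,\alpha^\vee\rangle>0$, then $\gamma-\alpha\in\Delta\cup\{0\}$, because in a locally finite $\mathfrak{sl}_2$-module the lowering operator is injective on positive weight spaces.

**(K2)** On $Q_{\mathbb R}$ the form is positive semidefinite with radical $\mathbb R\delta$, and $Q\cap\mathbb R\delta=\mathbb Z\delta$. It is positive definite on the span of any proper subset of a base. In any base, $\delta$ has all coefficients nonzero and of one sign. $W$ fixes $\delta$.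

**(K3)** Let $q\mapsto\bar q$ be the projection of $Q$ to $\bar Q\subset Q_{\mathbb R}/\mathbb R\delta$. Its kernel is $\mathbb Z\delta$, and $\bar Q$ is a lattice with an induced positive definite form. Let $\bar\Delta$ be the image of $\Delta^{re}$. It is finite, since real roots have finitely many norms. It spans $\bar Q_{\mathbb R}$, generates $\bar Q$, is stable under the induced reflections, and $2(\bar\alpha,\bar\beta)/(\bar\beta,\bar\beta)=\langle\alpha,\beta^\vee\rangle\in\mathbb Z$. So $\bar\Delta$ is a finite root system, possibly non-reduced, and its bases are $\mathbb Z$-bases of $\bar Q$. With $\mathring\Delta$ the underlying finite root system and $n$ running over $\mathbb Z$, Prop. 6.3 of Kac's book says that $\Delta^{re}$ is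

* $\{\alpha+n\delta:\alpha\in\mathring\Delta\}$ for $r=1$;
* $\{\alpha+n\delta:\alpha\in\mathring\Delta_s\}\cup\{\alpha+nr\delta:\alpha\in\mathring\Delta_l\}$ for $X_N^{(r)}\ne A_{2l}^{(2)}$, $r=2,3$;
* $\{\frac12(\alpha+(2n-1)\delta):\alpha\in\mathring\Delta_l\}\cup\{\alpha+n\delta:\alpha\in\mathring\Delta_s\}\cup\{\alpha+2n\delta:\alpha\in\mathring\Delta_l\}$ for $A_{2l}^{(2)}$ (for $l=1$: $\mathring\Delta_l=\mathring\Delta$, $\mathring\Delta_s=\emptyset$).

Hence $\Delta^{re}+r\delta=\Delta^{re}$. Put
$$B=\{\beta\in\Delta^{re}:\beta+\mathbb Z\delta\subset\Delta^{re}\}.$$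
Then $B=-B$, and the image of $B$ spans $\bar Q_{\mathbb R}$. Indeed, in the three cases $B$ contains all real roots, the roots over $\mathring\Delta_s$, and the roots $\frac12(\alpha+(2n-1)\delta)$ respectively, and the roots of one length of an irreducible finite root system span.

**(K4)** For $\alpha_i$ in a base $\Pi$, $s_i\Pi$ is a base and $\Delta^+(s_i\Pi)=(\Delta^+(\Pi)\setminus\{\alpha_i\})\cup\{-\alpha_i\}$. For a base of $\bar\Delta$ the same holds for positive *indivisible* roots, which form the positive part of a reduced root system with the same bases. Every non-simple $\gamma\in\Delta^+(\Pi)$ is $\gamma'+\alpha_j$ with $\gamma'\in\Delta^+(\Pi)$ and $\alpha_j\in\Pi$, because $\mathfrak n_+$ is generated by simple root vectors.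

Real roots over $\bar\alpha\in\bar\Delta$ are called *lifts* of $\bar\alpha$; they lie in one coset of $\mathbb Z\delta$. Every root in a coset $\gamma+\mathbb Z\delta$ with $\bar\gamma\ne0$ is real. *Height* (ht) is the sum of coefficients in the base, or linearly independent set, under consideration.

Two examples. For $A_1^{(1)}$, $\bar\Delta=\{\pm\bar\alpha\}$ and $B=\Delta^{re}$. Any base consists of two real roots with sum $\pm\delta$, so one of them lies over $\bar\alpha$ and the other over $-\bar\alpha$; this will matter in Section 7. For $A_2^{(2)}$ with $\mathring\Delta=\{\pm\alpha\}$, $\bar\Delta=\{\pm\frac12\bar\alpha,\pm\bar\alpha\}$ is non-reduced with base $\{\frac12\bar\alpha\}$. The lifts of $\bar\alpha$ are $\alpha+2n\delta$, which are not in $B$; the lifts of $\frac12\bar\alpha$ are $\frac12(\alpha-\delta)+n\delta$, which are in $B$.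

**Definition (the list $\mathcal F$).** $\mathcal F$ is the set of the following additive maps $f:Q\to\mathbb Z$:

* (standard) $f(q)$ is the coefficient in $q$ of a fixed $\alpha\in\Pi$, where $\Pi$ is a base of $\Delta$;
* (natural) $f(q)$ is the coefficient in $\bar q$ of a fixed $\bar\alpha\in\bar\Pi$, where $\bar\Pi$ is a base of $\bar\Delta$.

Replacing a base by its negative shows $\mathcal F=-\mathcal F$. For $f\in\mathcal F$ the set $P_f=\{\gamma\in\Delta:f(\gamma)\ge0\}$ is a proper parabolic subset. Its Levi subalgebra $\mathfrak l_f$ has roots with $f=0$, its nilradical $\mathfrak u_f$ has roots with $f>0$. We write $\mathfrak p_f$ for its parabolic subalgebra.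

In Modules 1 and 2, $v_+\otimes t^j$, respectively $v_0\otimes t^j$, is killed by $\mathfrak u_f$ for the natural $f$ equal to the $\bar\alpha$-coefficient. In Module 4 the highest weight vector is killed by $\mathfrak u_f$ for both standard $f$ attached to $\{\alpha_0,\alpha_1\}$.

**Theorem B.** Let $V\ne0$ be a weight $\mathfrak g$-module, not necessarily irreducible, with $X=\operatorname{supp}V$ contained in one coset $\Lambda\in\mathfrak h^*/Q$, such that every real root vector acts on $V$ either injectively or locally nilpotently. If $X\ne\Lambda$, there are $f\in\mathcal F$ and $\mu\in X$ with $\mathfrak u_fV_\mu=0$.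

**Theorem C.** For $f\in\mathcal F$ and an irreducible weight $\mathfrak l_f$-module $N$, $M_{\mathfrak p_f}(N)$ has a unique irreducible quotient $L_f(N)$, and $L_f(N)^{\mathfrak u_f}\cong N$. The irreducible non-dense weight modules are exactly the $L_f(N)$.

## 4. Bases that avoid a set of roots

Twice we shall need a base none of whose elements lies in a given "bad" set. A simple reflection exchanges one positive root for its negative, so bad simple roots can be removed one at a time, provided there are only finitely many bad positive roots.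

**Lemma 1.** (a) If $C\subset\bar\Delta$ and $C\cap-C=\emptyset$, then some base $\bar\Pi$ of $\bar\Delta$ has $\bar\Pi\cap C=\emptyset$.

(b) Let $\delta'\in\{\delta,-\delta\}$, $C\subset\Delta^{re}$, $C\cap-C=\emptyset$, and suppose $\{k\ge0:\alpha+k\delta'\in C\}$ is finite for each $\alpha\in\Delta^{re}$. Then some base $\Pi$ of $\Delta$ with $\delta'\in\Delta^+(\Pi)$ has $\Pi\cap C=\emptyset$.

*Proof.* (a) Choose $\bar\Pi$ minimizing the number of positive indivisible roots in $C$. If $\bar\alpha_i\in\bar\Pi\cap C$, then $-\bar\alpha_i\notin C$. By (K4), passing to $s_i\bar\Pi$ removes $\bar\alpha_i\in C$ from the positive indivisible roots and adds only $-\bar\alpha_i\notin C$. The number drops by one, a contradiction.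

(b) One of $\pm\Pi_0$ is a base with $\delta'$ positive. For any base $\Pi$ with $\delta'$ positive put $n(\Pi)=\#(C\cap\Delta^+(\Pi))$. This is finite: the real roots lie in finitely many cosets of $\mathbb Z\delta'$. In the coset of $\alpha$ the positive roots are among the $\alpha+k\delta'$ with $\operatorname{ht}(\alpha)+k\operatorname{ht}(\delta')>0$, and $\operatorname{ht}(\delta')>0$ bounds $k$ below; only finitely many of these with $k\ge0$ are in $C$. Choose $\Pi$ with $n(\Pi)$ minimal. If $\alpha_i\in\Pi\cap C$, then $-\alpha_i\notin C$, so by (K4) $n(s_i\Pi)=n(\Pi)-1$, and $\delta'$ is still positive for $s_i\Pi$. This contradicts minimality. $\square$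

## 5. Proper parabolic subsets lie in half-spaces: dense implies cuspidal

An induced module visibly has a hole if all of $P$ lies on one side of a hyperplane. For affine root systems there are many non-standard $P$, so this needs proof.

**Lemma 2.** For every proper parabolic $P\subset\Delta$ there is a nonzero additive $f:Q\to\mathbb Z$ with $f\ge0$ on $P$.

*Proof.* **Step 1.** *We first see which imaginary roots $P$ can contain.* Let $Z_P=\{k\ne0:k\delta\in P\}$. Since $P\cup-P=\Delta$, it contains some $\epsilon\in\{\pm1\}$, and then all positive multiples of $\epsilon$ by closedness. If it also contains some $k$ of the opposite sign, then adding $\epsilon$ repeatedly to $k$ reaches $-\epsilon\in Z_P$, and $Z_P=\mathbb Z\setminus0$. So $Z_P$ is $\mathbb Z\setminus0$, $\mathbb Z_{>0}$ or $\mathbb Z_{<0}$.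

**Step 2 (case $Z_P=\mathbb Z\setminus0$).** *Here $P$ comes from the finite root system $\bar\Delta$, and we argue there.* With a real root, $P$ contains all real roots in its coset mod $\mathbb Z\delta$. So $P=\{\gamma:\bar\gamma\in\bar P\cup\{0\}\}$ with $\bar P\subsetneq\bar\Delta$ and $\bar P\cup-\bar P=\bar\Delta$. The set $C=\bar\Delta\setminus\bar P$ satisfies $C\cap-C=\emptyset$, so Lemma 1(a) gives a base $\bar\Pi\subset\bar P$.

We use the following descent. Let $\bar\gamma\in\bar\Delta$ be positive and non-simple. Since $(\bar\gamma,\bar\gamma)>0$, some $\bar\alpha_j\in\bar\Pi$ has $(\bar\gamma,\bar\alpha_j)>0$. For any lifts, (K1) gives $\hat\gamma-\hat\alpha_j\in\Delta\cup\{0\}$. Its image $\bar\gamma-\bar\alpha_j$ is nonzero, so it is a real root. Moreover $\bar\gamma-\bar\alpha_j$ is positive: either $\bar\gamma=2\bar\alpha_j$, or $\bar\gamma$ has a positive coefficient at another simple root, which is unchanged.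

By induction on height, all positive roots lie in $\bar P$: $\hat\gamma=(\hat\gamma-\hat\alpha_j)+\hat\alpha_j$ is a root which is a sum of two roots of $P$. Let $J=\{j:-\bar\alpha_j\in\bar P\}$. If $J$ were everything, then $-\hat\gamma=-(\hat\gamma-\hat\alpha_j)-\hat\alpha_j$ would show inductively that all negative roots lie in $\bar P$, so $P=\Delta$. Hence $J$ is not everything.

Claim: if $\bar\gamma>0$ and $-\bar\gamma\in\bar P$, then $\bar\gamma\in\mathbb Z\{\bar\alpha_j:j\in J\}$. For simple $\bar\gamma$ this is clear. Otherwise take $j$ as in the descent. Then $-\hat\gamma+(\hat\gamma-\hat\alpha_j)=-\hat\alpha_j\in P$, since $\hat\gamma-\hat\alpha_j$ is positive and hence in $P$; so $j\in J$. Also $-(\hat\gamma-\hat\alpha_j)=-\hat\gamma+\hat\alpha_j\in P$, so the induction hypothesis applies to $\bar\gamma-\bar\alpha_j$.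

Let $f(q)$ be the sum of the coefficients of $\bar q$ outside $J$. It is nonzero, it is $\ge0$ on positive roots, and it is $0$ on imaginary roots and on the negative roots in $P$.

**Step 3 (case $Z_P\delta=\mathbb Z_{>0}\delta'$, $\delta'=\pm\delta$, and no $\bar\alpha\in\bar\Delta$ has all its lifts in $P$).** *We show that $P$ contains a standard set of positive roots and repeat the argument of Step 2.* Note that
$$\alpha\in P,\ k>0,\ \alpha+k\delta'\in\Delta\ \Longrightarrow\ \alpha+k\delta'\in P.\tag{1}$$
No $\bar\alpha$ has all lifts outside $P$, for then all lifts of $-\bar\alpha$ would be in $P$. So for each $\alpha\in\Delta^{re}$ some $\alpha+m\delta'$ is in $P$, and by (1) so are all roots $\alpha+k\delta'$ with $k\ge m$. Therefore Lemma 1(b) applies to $C=\Delta^{re}\setminus P$ and gives a base $\Pi\subset P$ with $\delta'$ positive. By (K4) and induction on height, $\Delta^+(\Pi)\subset P$. Let $J=\{j:-\alpha_j\in P\}$. If $J$ were everything, the same induction would give $-\Delta^+(\Pi)\subset P$ and $P=\Delta$; so it is not.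

If $\gamma\in\Delta^+(\Pi)$ and $-\gamma\in P$, then $\gamma\in\mathbb Z\{\alpha_j:j\in J\}$. This is clear for simple $\gamma$. Otherwise write $\gamma=\gamma'+\alpha_j$ by (K4); then $-\alpha_j=-\gamma+\gamma'\in P$ and $-\gamma'=-\gamma+\alpha_j\in P$, and we induct. Let $f$ be the sum of the coefficients outside $J$.

**Step 4 (case $Z_P\delta=\mathbb Z_{>0}\delta'$, and some $\bar\alpha_0$ has all its lifts in $P$).** *We enlarge $P$ to a proper parabolic subset to which Step 2 applies.* The third example in Section 2 is of this kind. Let $\bar P=\{\bar\alpha:\text{some lift of }\bar\alpha\text{ is in }P\}$ and $P'=\{\gamma\in\Delta:\bar\gamma\in\bar P\cup\{0\}\}\supset P$.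

First, $-\bar\alpha_0\notin\bar P$, so $P'\ne\Delta$. Indeed, suppose $-\hat\alpha\in P$ with $\hat\alpha$ a lift of $\bar\alpha_0$. Then $\hat\alpha-r\delta'$ is a lift of $\bar\alpha_0$ too, so it is in $P$, and the sum $-r\delta'$ is a root, hence in $P$: a contradiction.

Clearly $P'\cup-P'=\Delta$. For closedness let $\alpha,\beta\in P'$ with $\alpha+\beta\in\Delta$. If one of $\alpha,\beta,\alpha+\beta$ is imaginary, then $\overline{\alpha+\beta}$ is $\bar\beta$, $\bar\alpha$ or $0$, so $\alpha+\beta\in P'$. If all are real, then $\alpha+rk\delta'$ and $\beta+rk\delta'$ are roots, and by (1) they are in $P$ for $k\gg0$. So the real root $\alpha+\beta+2rk\delta'$ is in $P$, and $\alpha+\beta\in P'$. Now $P'$ contains all imaginary roots, and the $f$ of Step 2 for $P'$ is $\ge0$ on $P$. $\square$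

**Proposition 3.** If an irreducible weight module $V$ is a quotient of $M_{\mathfrak p}(N)$ with $\mathfrak p$ proper, then $V$ is non-dense.

*Proof.* Take $f$ from Lemma 2. It vanishes on $P\cap-P$. Since $N$ is irreducible, its weights differ by elements of $\mathbb Z(P\cap-P)$, so $\operatorname{supp}N\subset\nu+\ker f$ for some $\nu$. The roots outside $P$ are the negatives of those in $P\setminus-P$, so by PBW
$$\operatorname{supp}M_{\mathfrak p}(N)\subset\operatorname{supp}N-\mathbb Z_{\ge0}(P\setminus-P)\subset\nu+\{q\in Q:f(q)\le0\}.$$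
Some $q\in Q$ has $f(q)>0$. Then $\nu+q\notin\operatorname{supp}V$, although $\operatorname{supp}V\subset\nu+Q$. $\square$

This is the implication dense $\Rightarrow$ cuspidal of Theorem A. The rest of the work is Theorem B.

## 6. Shifts and saturation of the support

Let $V,X,\Lambda$ be as in Theorem B. We forget the module and keep the set $X$ with two kinds of symmetry. Put
$$\Sigma=\{q\in Q:X+q\subset X\},\qquad G=\Sigma\cap-\Sigma,\qquad T=\{\alpha\in\Delta^{re}:e_\alpha,e_{-\alpha}\text{ both locally nilpotent on }V\}.$$
$\Sigma$ is a monoid and $T=-T$. If $e_\alpha$ is injective, then $\alpha\in\Sigma$. In Module 1, $T=\Delta^{re}$ and $\Sigma=\mathbb Z\delta$. In Module 2, $T=\emptyset$ and $\Sigma=\{-i\alpha+j\delta:i\ge0\}$.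

**Every real root is of one of three types.** Suppose $\alpha\in\Delta^{re}$ and $\alpha,-\alpha\notin\Sigma$. Then neither $e_\alpha$ nor $e_{-\alpha}$ is injective, so both are locally nilpotent and $\alpha\in T$. Put $R^-=\{\alpha\in\Delta^{re}:-\alpha\in\Sigma,\ \alpha\notin\Sigma\}$. Then
$$R^-\cap-R^-=\emptyset,\qquad \Delta^{re}\setminus R^-\subset\Sigma\cup T.\tag{2}$$

**Saturation.** Let $\alpha\in T$. For a weight vector $v$, $U(\mathfrak{sl}_2)v$ is spanned by the vectors $e_{-\alpha}^ae_\alpha^bv$, of which only finitely many are nonzero. So $V$ is a sum of finite-dimensional modules over the $\mathfrak{sl}_2$ of $\alpha$. By $\mathfrak{sl}_2$-theory, for $\mu\in X$ the number $n=\langle\mu,\alpha^\vee\rangle$ is an integer, and $e_{-\alpha}^{n}$ (if $n\ge0$), respectively $e_\alpha^{-n}$ (if $n\le0$), is injective on $V_\mu$. Hence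
$$\mu-j\alpha\in X\ \text{ for }\mu\in X\text{ and all integers } j\text{ between }0\text{ and }\langle\mu,\alpha^\vee\rangle.\tag{3}$$
In particular, if $\mu\in X$ and $\langle\mu,\alpha^\vee\rangle>0$ then $\mu-\alpha\in X$; if it is $<0$ then $\mu+\alpha\in X$. Moreover $\langle\Lambda,\alpha^\vee\rangle\subset\mathbb Z$, $s_\alpha X=X$, and $s_\alpha\Sigma=\Sigma$, the last because $\mu+s_\alpha q=s_\alpha(s_\alpha\mu+q)$.

**Two-sided shifts spread.**
$$\beta\in G,\ \alpha\in T,\ \langle\beta,\alpha^\vee\rangle\ne0\ \Longrightarrow\ \alpha\in G.\tag{4}$$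
For $\mu\in X$ choose $j\in\mathbb Z$ with $\langle\mu+j\beta,\alpha^\vee\rangle>0$. Then $\mu+j\beta\in X$, so $\mu+j\beta-\alpha\in X$ by (3), so $\mu-\alpha\in X$. In the same way, with $<0$, $\mu+\alpha\in X$.

## 7. Bases of $\Delta$ alone do not suffice

The corresponding statement for $\mathfrak{sl}_2$ itself takes one line. If $X\subsetneq\lambda+\mathbb Z\alpha$ is nonempty, then $\alpha$ and $-\alpha$ are not both in $\Sigma$, so one of the root vectors is not injective, and it kills a weight vector. With more roots, one killed direction is not enough: a single vector must be killed by a whole nilradical. This suggests a plan for the affine case in three parts.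

1. Find a base $\Pi$ with $\Pi\cap R^-=\emptyset$. By (2), along each simple root $X$ is then either shift-stable or saturated, so $X$ looks like an "upper" set.
2. Show that not all of $\Lambda$ lies above $X$, that is, $X+\mathbb Z_{\ge0}\Pi\ne\Lambda$.
3. Find a corner: a weight $\mu\in X$ and a simple root $\alpha_i$ such that $\mu-g\notin X$ for all $g\in\mathbb Z_{\ge0}\Pi$ with $\alpha_i$-coefficient at least $1$.

A corner gives what we want. Let $f$ be minus the $\alpha_i$-coefficient. If $f(\gamma)>0$ then $-\gamma$ is a positive root with $\alpha_i$-coefficient $\ge1$, so $\mu+\gamma\notin X$ and $\mathfrak g_\gamma V_\mu=0$.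

Part 1 already fails for Module 2. There $R^-=\{\alpha+k\delta:k\in\mathbb Z\}$, and every base of $\Delta$ contains a root over $\bar\alpha$ (Section 3). So $\Pi\cap R^-\ne\emptyset$ for every base. The finiteness hypothesis in Lemma 1(b) is exactly what is violated, for either sign of $\delta'$.

For Module 2 the cure is clear: the hole is still visible modulo $\delta$, and bases of $\bar\Delta$ do the job by Lemma 1(a). For Module 4 this cure is useless. There $X=\lambda-\mathbb Z_{\ge0}\alpha_0-\mathbb Z_{\ge0}\alpha_1$ and $X+\mathbb Z\delta=\Lambda$, so modulo $\delta$ there is no hole. Hence we separate two cases: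

* Case N: $X+\mathbb Z\delta\ne\Lambda$, where we use a base of $\bar\Delta$ and obtain a natural $f$;
* Case S: $X+\mathbb Z\delta=\Lambda\ne X$, where we use a base of $\Delta$ and obtain a standard $f$.

The point of Case S is that the failure just seen cannot happen there: the finiteness hypothesis of Lemma 1(b) can be proved for $C=R^-$. Parts 2 and 3 are combinatorial and serve both cases, so we do them first.

## 8. A weight that cannot be reached from $X$

For real $\gamma$ with $\langle\Lambda,\gamma^\vee\rangle\subset\mathbb Z$, call $X'\subset\Lambda$ *$\gamma$-saturated* if $\mu\in X'$ implies $\mu-j\gamma\in X'$ for all integers $j$ between $0$ and $\langle\mu,\gamma^\vee\rangle$. Then $s_\gamma X'=X'$. For example, $X'=\{\pm\frac12\alpha\}\subset\frac12\alpha+\mathbb Z\alpha$ is $\alpha$-saturated. It is not $\alpha$-stable, yet $X'+\mathbb Z_{\ge0}\alpha$ misses $-\frac32\alpha$. The lemma finds such an antidominant hole in general.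

**Lemma 4.** Let $X'\subsetneq\Lambda$ be nonempty and $F$ a finite linearly independent set of real roots such that for each $\gamma\in F$ either $\gamma+X'\subset X'$, or $\langle\Lambda,\gamma^\vee\rangle\subset\mathbb Z$ and $X'$ is $\gamma$-saturated. Let $F_T$ be the set of $\gamma\in F$ with $\gamma+X'\not\subset X'$. Assume

(i) the form is positive definite on the real span of $F_T$; or

(ii) $F=F_T=\Pi$ is a base of $\Delta$, and with $\delta'=\pm\delta$ positive for $\Pi$, $(\mu,\delta')\in\mathbb R_{<0}$ for $\mu\in\Lambda$.

Then $X'+\mathbb Z_{\ge0}F\ne\Lambda$.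

*Proof.* Let $W_T=\langle s_\gamma:\gamma\in F_T\rangle$. It preserves $\Lambda$, $X'$ and $\Lambda\setminus X'$.

**Step 1.** *We find an antidominant hole: some $\lambda\in\Lambda\setminus X'$ with $\langle\lambda,\gamma^\vee\rangle\le0$ for all $\gamma\in F_T$.* Start with any $\lambda_0\in\Lambda\setminus X'$. By integrality $W_T\lambda_0\subset\lambda_0+\mathbb ZF_T$. Suppose the height with respect to $F_T$ is bounded below on $W_T\lambda_0-\lambda_0$. Then an element $\lambda\in W_T\lambda_0$ of minimal height works, since $\langle\lambda,\gamma^\vee\rangle>0$ would make $s_\gamma\lambda=\lambda-\langle\lambda,\gamma^\vee\rangle\gamma$ lower. So we need this bound.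

In case (i) the form is nondegenerate on $\mathbb CF_T$, so $\mathfrak h^*=\mathbb CF_T\oplus(\mathbb CF_T)^\perp$. The group $W_T$ is trivial on the second summand. On $\mathbb RF_T$ it acts by isometries of a positive definite form preserving the lattice $\mathbb ZF_T$. A lattice has finitely many vectors of given norm, so each $\gamma\in F_T$ has a finite orbit, and $W_T$ is finite. The bound is clear.

In case (ii) let $\lambda_0-q\in W_T\lambda_0$, $q\in Q$. We must bound $\operatorname{ht}(q)$ from above. Equality of norms gives $(q,q)=2(\lambda_0,q)$. The numbers $(\lambda_0,\gamma)=\frac{(\gamma,\gamma)}2\langle\lambda_0,\gamma^\vee\rangle$, $\gamma\in\Pi$, are real. Write $q=u+x\delta'$ with $x\in\mathbb R$ and $u$ in the real span $U$ of $\Pi$ minus one root; this is possible since $\delta'$ has nonzero coefficients. The form is positive definite on $U$ by (K2); write $|u|=(u,u)^{1/2}$. With $(\lambda_0,\delta')=-\ell$, $\ell>0$, we get $|u|^2=2(\lambda_0,u)-2x\ell$, so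
$$x=\frac{2(\lambda_0,u)-|u|^2}{2\ell}\le-a|u|^2+b|u|$$
with constants $a>0$, $b\ge0$. Since $\operatorname{ht}(q)=\operatorname{ht}(u)+x\operatorname{ht}(\delta')$, $\operatorname{ht}(\delta')>0$ and $|\operatorname{ht}(u)|\le b'|u|$, $\operatorname{ht}(q)$ is bounded above.

**Step 2.** *We show that nothing below $\lambda$ in the saturated directions is in $X'$: $\lambda-q\notin X'$ for $q\in\mathbb Z_{\ge0}F_T$.* Otherwise take such $q=\sum q_\gamma\gamma$ of minimal height with $\lambda-q\in X'$; $q\ne0$ because $\lambda\notin X'$. If some $\gamma$ with $q_\gamma>0$ had $\langle\lambda-q,\gamma^\vee\rangle<0$, then $\lambda-(q-\gamma)\in X'$ by saturation, contradicting minimality. So $\langle q,\gamma^\vee\rangle\le\langle\lambda,\gamma^\vee\rangle\le0$ whenever $q_\gamma>0$, and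
$$(q,q)=\sum_\gamma q_\gamma\tfrac{(\gamma,\gamma)}2\langle q,\gamma^\vee\rangle\le0.$$
In case (i) this forces $q=0$, a contradiction. In case (ii), (K2) gives $q=m\delta'$ with $m>0$. Then all $q_\gamma>0$ and $\langle q,\gamma^\vee\rangle=0$, so the displayed chain of inequalities gives $\langle\lambda,\gamma^\vee\rangle=0$ for all $\gamma\in\Pi$. Hence $(\lambda,\delta')=0$, a contradiction.

**Step 3.** *We add the shift-stable directions.* Let $p\in\mathbb Z_{\ge0}(F\setminus F_T)$ and $q\in\mathbb Z_{\ge0}F_T$. If $\lambda-q-p\in X'$, then adding $p$ would give $\lambda-q\in X'$, contrary to Step 2. So $\lambda\notin X'+\mathbb Z_{\ge0}F$. $\square$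

The sign in (ii) cannot be dropped. Let $X$ be the support of the integrable irreducible highest weight module $L(\Lambda_0)$ of $\widehat{\mathfrak{sl}}_2$, where $\langle\Lambda_0,\alpha_0^\vee\rangle=1$, $\langle\Lambda_0,\alpha_1^\vee\rangle=0$ and $c$ acts by $1$, and let $\Pi=\{\alpha_0,\alpha_1\}$, $\delta'=\delta$. All real roots are in $T$, and $(\Lambda_0,\delta)=\frac{(\alpha_0,\alpha_0)}2>0$. If $v$ is the highest weight vector and $m>0$, then $(h\otimes t^m)(h\otimes t^{-m})v=2m\,cv=2mv\ne0$, so $\Lambda_0-m\delta\in X$. Given $q\in Q$, $q+m\delta\in\mathbb Z_{\ge0}\Pi$ for $m\gg0$, so $\Lambda_0+q=(\Lambda_0-m\delta)+(q+m\delta)\in X+\mathbb Z_{\ge0}\Pi$. Thus $X+\mathbb Z_{\ge0}\Pi=\Lambda$ although $X\ne\Lambda$.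

## 9. Corners of subsets of $\mathbb Z^n$

It is tempting to look for a coordinate that is bounded below on $X$ and to minimize it. For $Y=\{(a,b)\in\mathbb Z^2:a+b\ge0\}$ no coordinate is bounded below. But $x=(0,0)$ is still a corner: subtracting $g\in\mathbb Z_{\ge0}^2$ with $g_1\ge1$ makes the sum negative, so $x-g\notin Y$. Only the elements *below $x$* matter. Also $x$ must be chosen with care: in $Y=\{b\ge1\}\cup\{b=0,a\ge0\}$ the point $(0,1)$ is not a corner for the second coordinate, since $(0,0)\in Y$, but $(-1,1)$ is. Write $\le$ for the componentwise order and $e_i$ for the unit vectors.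

**Lemma 5.** Let $Y\subset\mathbb Z^n$ be nonempty with $Y^\sharp:=Y+\mathbb Z^n_{\ge0}\ne\mathbb Z^n$. Then there are $i$ and $x\in Y$ such that $x-g\notin Y$ for all $g\in\mathbb Z^n_{\ge0}$ with $g_i\ge1$.

*Proof.* $Y^\sharp$ is an upper set.

**Step 1.** *We isolate the directions in which $Y^\sharp$ is unbounded.* Call $J\subset\{1,\dots,n\}$ *full* if $\mathbb Z^J\times\{\nu\}\subset Y^\sharp$ for some $\nu\in\mathbb Z^{J^c}$. Then $\emptyset$ is full and $\{1,\dots,n\}$ is not. Let $J$ be a maximal full set and $D=\{\nu\in\mathbb Z^{J^c}:\mathbb Z^J\times\{\nu\}\subset Y^\sharp\}$, a nonempty upper set.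

**Step 2.** *We show that $D$ has a minimal element.* If not, there is a sequence $\nu^0>\nu^1>\cdots$ in $D$. Its coordinates are non-increasing integers and do not all stabilize, so some coordinate $i\in J^c$ tends to $-\infty$. For each $t\in\mathbb Z$ we have $\nu^0+te_i\ge\nu^k$ for large $k$, so $\nu^0+te_i\in D$. Thus $J\cup\{i\}$ is full, contradicting maximality.

**Step 3.** *We move far enough in the $J$-directions to find the corner.* Let $\nu$ be minimal in $D$. For each $i\in J^c$ we have $\nu-e_i\notin D$, so there is $a^{(i)}\in\mathbb Z^J$ with $(a^{(i)},\nu-e_i)\notin Y^\sharp$. Let $a$ be the componentwise minimum of the $a^{(i)}$. As $(a,\nu)\in Y^\sharp$, there is $x\in Y$ with $x\le(a,\nu)$. If the $J^c$-part of $x$ were not $\nu$, then $x\le(a^{(i)},\nu-e_i)$ for some $i\in J^c$, which would put the right side in $Y^\sharp$. So $x=(b,\nu)$ with $b\le a$. Take any $i\in J^c\ne\emptyset$. If $g\in\mathbb Z^n_{\ge0}$ and $g_i\ge1$, then $x-g\le(a^{(i)},\nu-e_i)$, so $x-g\notin Y^\sharp\supset Y$. $\square$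

## 10. Holes that survive modulo $\delta$

This is Case N of Theorem B: $\tilde X:=X+\mathbb Z\delta\ne\Lambda$.

**Step 1.** *We choose a base of $\bar\Delta$ along which $\tilde X$ is stable or saturated.* Let $C\subset\bar\Delta$ be the set of $\bar\alpha$ all of whose lifts lie in $R^-$. By (2), $C\cap-C=\emptyset$. Lemma 1(a) gives a base $\bar\Pi=\{\bar\alpha_1,\dots,\bar\alpha_n\}$ with $\bar\Pi\cap C=\emptyset$, so there are lifts $\hat\alpha_i\notin R^-$. By (2), $\hat\alpha_i\in\Sigma\cup T$. If $\hat\alpha_i\in\Sigma$, then $\tilde X+\hat\alpha_i\subset\tilde X$. If $\hat\alpha_i\in T$, then $\langle\Lambda,\hat\alpha_i^\vee\rangle\subset\mathbb Z$, and $\tilde X$ is $\hat\alpha_i$-saturated by (3), because $\langle\delta,\hat\alpha_i^\vee\rangle=0$.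

**Step 2.** *We produce an unreachable weight.* The $\hat\alpha_i$ are linearly independent, and their real span maps isometrically onto $\bar Q_{\mathbb R}$, so the form is positive definite on it. Lemma 4(i) with $X'=\tilde X$ and $F=\{\hat\alpha_i\}$ gives $\tilde X+\mathbb Z_{\ge0}\{\hat\alpha_i\}\ne\Lambda$.

**Step 3.** *We take a corner.* Choose an origin and identify $\Lambda/\mathbb Z\delta$ with $\mathbb Z^n$, with coordinates from $\bar\Pi$, which is a $\mathbb Z$-basis of $\bar Q=Q/\mathbb Z\delta$. Let $Y$ be the image of $X$. Then $Y^\sharp$ is the image of the $\mathbb Z\delta$-stable set $\tilde X+\mathbb Z_{\ge0}\{\hat\alpha_i\}\neq\Lambda$, so $Y^\sharp\ne\mathbb Z^n$. Lemma 5 gives $i$ and $\mu\in X$ such that $\mu-\gamma\notin X$ for every $\gamma\in Q$ with $\bar\gamma\in\mathbb Z_{\ge0}\bar\Pi$ and $\bar\alpha_i$-coefficient $\ge1$. Let $f\in\mathcal F$ be minus the $\bar\alpha_i$-coefficient. A root $\gamma$ with $f(\gamma)>0$ has $\bar\gamma\ne0$ with a negative coefficient, so $-\bar\gamma\in\mathbb Z_{\ge0}\bar\Pi$ with $\bar\alpha_i$-coefficient $\ge1$,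 and $\mu+\gamma\notin X$. Hence $\mathfrak u_fV_\mu=0$.

## 11. Holes visible only along $\delta$

This is Case S of Theorem B: $X+\mathbb Z\delta=\Lambda\ne X$. Let $\delta'\in\{\delta,-\delta\}$; the choice is made after Step 1. For $\beta\in B$ put
$$A_\beta=\{k\in\mathbb Z:\beta+k\delta'\in\Sigma\},\qquad T_\beta=\{k:\beta+k\delta'\in T\},\qquad D=\{k:k\delta'\in\Sigma\}.$$
$D$ is a submonoid of $\mathbb Z$. The goal is to show that $D$, and then all of $\Sigma$, is one-sided along $\delta'$. This will exclude the obstruction of Section 7.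

For orientation take Module 4 with $\delta'=\delta$. It is free over $U(\mathfrak n^-)$, so $T=\emptyset$; and $\Sigma=-\mathbb Z_{\ge0}\alpha_0-\mathbb Z_{\ge0}\alpha_1$. Since $\alpha+k\delta=(k+1)\alpha_1+k\alpha_0$, we get $D=\mathbb Z_{\le0}$, $A_\alpha=\mathbb Z_{\le-1}$ and $A_{-\alpha}=\mathbb Z_{\le0}$. With $\delta'=-\delta$ all three sets become bounded below.

**Rules (a)–(d).** *These translate Section 6 into statements about sets of integers, for either choice of $\delta'$.*

(a) For every $k$: $k\in A_\beta$ or $-k\in A_{-\beta}$ or $k\in T_\beta$. Moreover $T_{-\beta}=-T_\beta$ and $A_\beta+A_{-\beta}\subset D$. The first claim is (2) for the real root $\beta+k\delta'$; the others are clear.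

(b) If $k\in T_\beta$, then $A_{-\beta}=A_\beta-2k$. Indeed $s_{\beta+k\delta'}$ preserves $\Sigma$ and sends $\beta+l\delta'$ to $\beta+l\delta'-2(\beta+k\delta')=-\beta+(l-2k)\delta'$.

(c) $A_\beta\ne\mathbb Z$. Otherwise, given $\lambda\in\Lambda$, we have $\lambda-\beta+k\delta'\in X$ for some $k$ because $X+\mathbb Z\delta=\Lambda$. Adding $\beta-k\delta'\in\Sigma$ gives $\lambda\in X$, so $X=\Lambda$.

(d) $A_\beta=\emptyset\iff A_{-\beta}=\emptyset$. If $A_\beta\ne\emptyset=A_{-\beta}$, take $k\notin A_\beta$ by (c). By (a), $k\in T_\beta$, and then $A_{-\beta}=A_\beta-2k\ne\emptyset$ by (b), a contradiction. Exchange $\beta$ and $-\beta$ for the other direction.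

**Rule (e).** *This handles the case in which the whole string $\beta+\mathbb Z\delta'$ is in $T$ and relates the direction of shifts to the sign of the level.* Suppose $T_\beta=\mathbb Z$, and let $\kappa=2(\mu,\delta')/(\beta,\beta)$, which is independent of $\mu\in\Lambda$. Then $\kappa$ is a nonzero integer; $\kappa>0$ implies $-\delta'\in\Sigma$, and $\kappa<0$ implies $\delta'\in\Sigma$.

To prove this, let $n(\mu)=\langle\mu,\beta^\vee\rangle$. As $(\beta+k\delta',\beta+k\delta')=(\beta,\beta)$, we have $\langle\mu,(\beta+k\delta')^\vee\rangle=n(\mu)+k\kappa$. This is an integer for all $k$, so $\kappa\in\mathbb Z$.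

Suppose $\kappa=0$. Let $\lambda\in\Lambda\setminus X$; replacing $\beta$ by $-\beta$, assume $n(\lambda)\ge0$. For some $k$, $\lambda+\beta+k\delta'\in X$. Its pairing with $(\beta+k\delta')^\vee$ is $n(\lambda)+2>0$, so (3) gives $\lambda\in X$, a contradiction.

So $\kappa\ne0$. Let $\epsilon=\operatorname{sign}\kappa$, let $\mu\in X$, and choose $k$ with $1\le n(\mu)+k\kappa\le|\kappa|$. Then $\mu-\beta-k\delta'\in X$ by (3). Its pairing with $(\beta+(k-\epsilon)\delta')^\vee$ is $n(\mu)-2+k\kappa-|\kappa|\le-2$. So, again by (3), adding $\beta+(k-\epsilon)\delta'$ stays in $X$, and the result is $\mu-\epsilon\delta'\in X$. As $\mu\in X$ was arbitrary, $-\epsilon\delta'\in\Sigma$.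

**Step 1.** *We show that shifts along $\delta$ go one way only: $D\subset\mathbb Z_{\ge0}$ or $D\subset\mathbb Z_{\le0}$.* Suppose $D$ has elements of both signs. Then $D$ is a subgroup. Indeed, if $x>0>-b$ are in $D$, then $-x=(b-1)x+x(-b)\in D$ and $b=bx+(x-1)(-b)\in D$. So $D=d\mathbb Z$ with $d\ge1$, and $d\delta'\in G$. If $d=1$, then $X=X+\mathbb Z\delta=\Lambda$, a contradiction; so $d\ge2$. Let $\beta\in B$.

Suppose $A_\beta\ne\emptyset$. By (d) pick $k_0\in A_\beta$ and $l_0\in A_{-\beta}$. By (a), $A_\beta+A_{-\beta}\subset d\mathbb Z$, so $l_0\equiv-k_0$ modulo $d$, $A_\beta\subset k_0+d\mathbb Z$ and $A_{-\beta}\subset-k_0+d\mathbb Z$. Since $d\ge2$, $k_0+1\notin A_\beta$ and $-(k_0+1)\notin A_{-\beta}$, so $k_0+1\in T_\beta$ by (a). As $(k_0+l_0)\delta'\in G$,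
$$-(\beta+k_0\delta')=(-\beta+l_0\delta')-(k_0+l_0)\delta'\in\Sigma,$$
so $\beta+k_0\delta'\in G$. It pairs to $2$ with $(\beta+(k_0+1)\delta')^\vee$, so (4) gives $\beta+(k_0+1)\delta'\in G$, that is, $k_0+1\in A_\beta$: a contradiction.

So $A_\beta=\emptyset$, hence $A_{-\beta}=\emptyset$ by (d), and $T_\beta=\mathbb Z$ by (a). By (e), $\delta'$ or $-\delta'$ is in $\Sigma$, so $d=1$, a contradiction.

**Normalization.** From now on $\delta'$ is chosen so that $D\subset\mathbb Z_{\ge0}$.

**Step 2.** *We show that the strings over $B$ are one-sided as well.* For each $\beta\in B$, either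

(α) $T_\beta=\mathbb Z$, and then $(\mu,\delta')<0$ for $\mu\in\Lambda$; or

(β) $A_\beta$ and $A_{-\beta}$ are nonempty, bounded below, and contain all sufficiently large integers.

If $T_\beta=\mathbb Z$, then (e) applies; $\kappa>0$ would give $-1\in D$, so $\kappa<0$. Now let $T_\beta\ne\mathbb Z$. By (a) one of $A_{\pm\beta}$ is nonempty, by (d) both are. Since $A_\beta+A_{-\beta}\subset D\subset\mathbb Z_{\ge0}$, both are bounded below. If $k\in T_\beta$, then (b) gives $\min A_{-\beta}=\min A_\beta-2k$, which determines $k$; so $T_\beta$ has at most one element. For large $k$ we have $-k\notin A_{-\beta}$ and $k\notin T_\beta$, so $k\in A_\beta$ by (a). The same holds for $-\beta$.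

**Step 3.** *We extend one-sidedness from $D$ and $B$ to all of $Q$ by averaging over a finite group.* Let $E$ be the set of $\gamma\in Q$ for which $\{k:\gamma+k\delta'\in\Sigma\}$ is unbounded below. We claim $E=\emptyset$.

Since $\Sigma$ is a monoid, $E+E\subset E$ and $E+\Sigma\subset E$; also $E+\mathbb Z\delta'=E$. Let $\beta\in B$; then $s_\beta E\subset E$. In case (β), $\pm\beta+K\delta'\in\Sigma$ for some $K$, so $E\pm\beta\subset E$, and $s_\beta\gamma\in\gamma+\mathbb Z\beta$. In case (α), $\beta\in T$, so $s_\beta\Sigma=\Sigma$, and $s_\beta\delta'=\delta'$.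

Let $W_B=\langle s_\beta:\beta\in B\rangle$. Its image in $GL(\bar Q)$ is finite, because it permutes the finite spanning set $\bar\Delta$. Let $w_1,\dots,w_M\in W_B$ represent the elements of this image, each once. If $\gamma\in E$, then $\sum_iw_i\gamma\in E$. The image of this sum in $\bar Q$ is $W_B$-invariant, hence orthogonal to $\bar\beta$ for all $\beta\in B$. These span $\bar Q_{\mathbb R}$ by (K3), so the image is $0$. So $\sum_iw_i\gamma\in\mathbb Z\delta'$, and $0\in E$. This says that $D$ is unbounded below, a contradiction.

**Step 4.** *We obtain the base that was unavailable in Section 7.* For every $\alpha\in\Delta^{re}$ the set $\{k\ge0:\alpha+k\delta'\in R^-\}$ is finite; otherwise $-\alpha-k\delta'\in\Sigma$ for arbitrarily large $k$, and $-\alpha\in E$. By (2) and Lemma 1(b) with $C=R^-$ there is a base $\Pi$ of $\Delta$ with $\delta'$ positive and $\Pi\cap R^-=\emptyset$. By (2), $\Pi\subset\Sigma\cup T$.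

**Step 5.** *We show $X+\mathbb Z_{\ge0}\Pi\ne\Lambda$ with Lemma 4, applied to $X'=X$, $F=\Pi$.* Here $F_T=\Pi\setminus\Sigma\subset T$, and $X$ is saturated along $F_T$ by (3). If $F_T\ne\Pi$, then (i) holds by (K2). If $F_T=\Pi$, then $\Pi\subset T$, so all simple reflections, hence all of $W$, preserve $\Sigma$. In particular $s_{\beta+k\delta'}\Sigma=\Sigma$ for every $\beta\in B$ and every $k\in\mathbb Z$, and the computation in (b) gives $A_{-\beta}=A_\beta-2k$ for all $k$. This is impossible for nonempty sets bounded below, which excludes (β) of Step 2. So (α) holds, $(\mu,\delta')<0$ on $\Lambda$, and (ii) holds.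

**Step 6.** *We take a corner.* Identify $\Lambda$ with $\mathbb Z^\Pi$ and apply Lemma 5 to $X$. There are $\alpha_i\in\Pi$ and $\mu\in X$ with $\mu-g\notin X$ for all $g\in\mathbb Z_{\ge0}\Pi$ with $\alpha_i$-coefficient $\ge1$. Let $f\in\mathcal F$ be minus the $\alpha_i$-coefficient. If $\gamma\in\Delta$, real or imaginary, has $f(\gamma)>0$, then $-\gamma$ is a positive root with $\alpha_i$-coefficient $\ge1$, so $\mu+\gamma\notin X$. Hence $\mathfrak u_fV_\mu=0$, and Theorem B is proved. $\blacksquare$

## 12. From a killed weight space to an induced module: cuspidal implies dense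

*Proof of Theorem A.* Dense $\Rightarrow$ cuspidal is Proposition 3. For the converse let $V$ be irreducible and non-dense with $X=\operatorname{supp}V\subsetneq\Lambda$. We show that $V$ is not cuspidal.

**Step 1.** *We check the hypothesis of Theorem B.* For real $\alpha$ the subspace $\{v:e_\alpha^nv=0\text{ for some }n\}$ is a submodule. Indeed, let $e_\alpha^nv=0$ and $(\operatorname{ad}e_\alpha)^mx=0$ with $x\in\mathfrak g$; such an $m$ exists by (K1). Then
$$e_\alpha^{m+n}xv=\sum_j\binom{m+n}j(\operatorname{ad}e_\alpha)^j(x)\,e_\alpha^{m+n-j}v=0,$$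
because either $j\ge m$ or $m+n-j>n$. So this submodule is $0$ or $V$: $e_\alpha$ acts injectively or locally nilpotently. By Theorem B there are $f\in\mathcal F$, $\mu\in X$ and $0\ne v\in V_\mu$ with $\mathfrak u_fv=0$.

**Step 2.** *We extract the inducing module.* Let $\mathfrak u_f^-=\bigoplus_{f(\gamma)<0}\mathfrak g_\gamma$ and grade $V$ by $V^{(k)}=\bigoplus_{f(\nu-\mu)=k}V_\nu$. By PBW and irreducibility, $V=U(\mathfrak u_f^-)U(\mathfrak l_f)v$. Since $\mathfrak l_f$ has degree $0$ and $\mathfrak u_f^-$ has negative degrees, $V^{(k)}=0$ for $k>0$, and $N:=V^{(0)}=U(\mathfrak l_f)v$ is a weight $\mathfrak l_f$-module killed by $\mathfrak u_f$. It is irreducible: if $0\ne N'\subset N$ is an $\mathfrak l_f$-submodule, then $V=U(\mathfrak g)N'=U(\mathfrak u_f^-)N'$ has degree-$0$ part $N'$, so $N'=N$.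

**Step 3.** *We conclude.* The inclusion $N\subset V$ of $\mathfrak p_f$-modules induces a nonzero map $M_{\mathfrak p_f}(N)\to V$, which is surjective as $V$ is irreducible. Since $\mathfrak p_f$ is proper, $V$ is not cuspidal. $\blacksquare$

## 13. The irreducible quotients $L_f(N)$, and why both kinds of $f$ occur

*Proof of Theorem C.* **Step 1.** *We show that the irreducible quotient is unique.* Let $\operatorname{supp}N\subset\nu_0+\ker f$. The module $M=M_{\mathfrak p_f}(N)$ is graded by $f(\nu-\nu_0)$ in degrees $\le0$, with degree-$0$ part $1\otimes N$. Submodules are weight modules, hence graded. A submodule is proper exactly if its degree-$0$ part is $0$, because $N$ is irreducible and generates $M$. Hence the sum of all proper submodules is proper, and there is a unique irreducible quotient $L=L_f(N)$. Its degree-$0$ part is $N$, and this part is killed by $\mathfrak u_f$.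

**Step 2.** *We compute $L^{\mathfrak u_f}$.* It is $\mathfrak h$-stable, hence spanned by weight vectors. If $w\in L^{\mathfrak u_f}$ is a nonzero weight vector of degree $-k<0$, then $U(\mathfrak g)w=U(\mathfrak u_f^-)U(\mathfrak l_f)w$ lives in degrees $\le-k$, contradicting irreducibility. So $L^{\mathfrak u_f}=N$.

**Step 3.** *We identify the non-dense modules.* By Proposition 3 each $L_f(N)$ is non-dense. By Section 12 each irreducible non-dense module is an irreducible quotient of some $M_{\mathfrak p_f}(N)$, so it is $L_f(N)$. $\blacksquare$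

The remaining examples are not used in the proofs.

**Standard $f$ cannot be omitted.** Let $M(\lambda)$ be an irreducible Verma module of $\mathfrak g$, which exists for generic $\lambda$ by the paper of Kac and Kazhdan cited in Section 1. It is non-dense, and it is free over $U(\mathfrak n^-)$, so all negative root vectors act injectively. A natural $f$ vanishes on $\delta$, so with a real root space $\mathfrak g_\alpha$, $\mathfrak u_f$ contains all $\mathfrak g_{\alpha-rk\delta}$, hence negative real root vectors. So $M(\lambda)^{\mathfrak u_f}=0$ for every natural $f$.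

**Natural $f$ cannot be omitted.** Let $\mathfrak g$ be untwisted with underlying simple Lie algebra $\mathring{\mathfrak g}$. Let $V_0$ be a nontrivial finite-dimensional irreducible $\mathring{\mathfrak g}$-module and $V=V_0\otimes\mathbb C[t^{\pm1}]$ with $c=0$, $d=t\frac d{dt}$, as in Module 1. A nonzero submodule contains some $v\otimes t^j$ with $v\ne0$, so it contains $V_0\otimes t^j$. Applying some $e_\alpha\otimes t^k$ with $e_\alpha V_0\ne0$, and then $U(\mathring{\mathfrak g})$, it contains every $V_0\otimes t^{j+k}$. So $V$ is irreducible, and it is non-dense because $V_0$ has finitely many weights. For standard $f$ we have $f(\delta)\ne0$ by (K2), so $\mathfrak u_f$ contains $e_\beta\otimes t^k$ for all $\beta\in\mathring\Delta$ and all $k$ of one sign with $|k|\gg0$. A weight vector $v\otimes t^j$ killed by $\mathfrak u_f$ satisfies $e_\beta v=0$ for all $\beta\in\mathring\Delta$. So $v$ is $\mathring{\mathfrak g}$-invariant and $v=0$. Hence $V^{\mathfrak u_f}=0$ for every standard $f$.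

**The analogous equivalence fails for some Levi subalgebras.** Let $\mathfrak g$ be untwisted, $\mathring{\mathfrak h}$ the Cartan subalgebra of $\mathring{\mathfrak g}$, and $\mathfrak l=\mathfrak h\oplus\bigoplus_{k\ne0}\mathfrak g_{k\delta}$, with root set $\{k\delta:k\ne0\}$ and root lattice $\mathbb Z\delta$. Take $0\ne\chi\in\mathring{\mathfrak h}^*$ and let $\mathfrak l$ act on $N=\mathbb C[t^{\pm2}]$ by $c=0$, $x\otimes t^k\mapsto\chi(x)t^k$ for even $k\ne0$, $x\otimes t^k\mapsto0$ for odd $k$, $d=t\frac d{dt}$, and $\mathring{\mathfrak h}$ acting by scalars. Since $c=0$, the $x\otimes t^k$ with $x\in\mathring{\mathfrak h}$ must commute, and they do, so this is a module. Its weight spaces are the lines $\mathbb Ct^{2j}$, and the $x\otimes t^{2k}$ with $\chi(x)\ne0$ move each of them onto any other one. So $N$ is an irreducible weight module with support $\lambda+2\mathbb Z\delta\subsetneq\lambda+\mathbb Z\delta$. By Step 1 of Lemma 2, whose argument uses only imaginary roots, the only proper parabolic subsets of $\{k\delta:k\ne0\}$ are $\{k\delta:k>0\}$ and $\{k\delta:k<0\}$.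 A nonzero quotient of a module induced from one of them contains a nonzero vector killed by all $x\otimes t^2$ or by all $x\otimes t^{-2}$. For $\chi(x)\ne0$ these elements act invertibly on $N$. So $N$ is non-dense and yet "cuspidal" for $\mathfrak l$.
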